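
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Upper bounds for the $g$-numbers of triangulated closed manifolds}


\begin{abstract}
We show that for every triangulated closed $d$-manifold with $m$ vertices and every
$1\le l\le (d-1)/2$ one has $g_{l+1}\le\binom{m+l-d-2}{l+1}$, with equality if and only if every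
set of $l+1$ vertices is a face. This answers a question of Bagchi and Datta affirmatively.
The proof compares two effects of the homology of the manifold on a generic Artinian reduction
of its face ring over a field of characteristic $2$: the homology changes the
Hilbert function, possibly in the wrong direction, but it also creates socle elements. These survive a further
linear section, so they create relations, and there are enough of these relations to compensate.
Supplements treat all $l\le d$, give a bound with explicit Betti number terms, and yield K\"uhnel's inequality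
in even dimensions.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $M$ be a triangulated closed $d$-manifold, $d\ge 1$: a nonempty finite simplicial complex whose
geometric realization is a closed $d$-manifold, possibly disconnected. Let $m$ be its
number of vertices and $f_i$ its number of $i$-dimensional faces, with $f_{-1}=1$. The $h$-numbers and
$g$-numbers are
\[
h_j=\sum_{i=0}^{j}(-1)^{j-i}\binom{d+1-i}{j-i}f_{i-1},\qquad
g_0=1,\quad g_j=h_j-h_{j-1}\ \ (j\ge1).
\]
The triangulation is called \emph{$j$-neighborly} if every set of $j$ vertices is a face. Throughout,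
\[
n=d+1,\qquad N=g_1=m-d-2=m-n-1 .
\]

How large can $g_j$ be for given $d$ and $m$? For $j=2$ the definition gives
\[
g_2=f_1-(d+1)m+\binom{d+2}{2}\le\binom m2-(d+1)m+\binom{d+2}2=\binom{m-d-1}{2}=\binom{N+1}{2},
\]
with equality exactly when every pair of vertices is an edge. The next case is already different:
$g_3=f_2-d f_1+\cdots$, and upper bounds for the individual $f_i$ do not by themselves bound such an alternating sum.
Still, the case $j=2$ suggests what to expect. The number $\binom{N+j-1}{j}$ counts the
monomials of degree $j$ in $N=g_1$ variables, and it is the value of $g_j$ for every $j$-neighborly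
triangulation with $j\le n$ (Lemma~\ref{lem:neighborly}). So one guesses that it is the maximum.
Bagchi and Datta \cite{BD} asked whether this is so; the range of $l$ below is the one used in the surrounding
conjectures there.

\begin{question}
Let $1\le l\le (d-1)/2$. Does the $g$-vector of any triangulated closed $d$-manifold
on $m$ vertices satisfy $g_{l+1}\le\binom{m+l-d-2}{l+1}$, with equality (if and) only if the
triangulation is $(l+1)$-neighborly?
\end{question}

\begin{thmA}
Yes. For every triangulated closed $d$-manifold $M$ with $m$ vertices and every $1\le l\le (d-1)/2$,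
\[
g_{l+1}\le\binom{N+l}{l+1}=\binom{m+l-d-2}{l+1},
\]
with equality if and only if $M$ is $(l+1)$-neighborly.
\end{thmA}

The bound is sharp for all $m\ge d+2$: boundaries of cyclic $(d+1)$-polytopes are
$\lfloor (d+1)/2\rfloor$-neighborly. The same method gives more. Let
$\tilde\beta_i=\dim\tilde H_i(M;\mathbb F_2)$, let $\chi$ be the Euler characteristic, and let
$\partial\Delta^{d+1}$ be the boundary of the $(d+1)$-simplex.

\begin{thmB}
Let $d\ge 1$.
\begin{enumerate}
\item The statement of Theorem A holds for all $1\le l\le d$. For $l>d/2$ equality holds if and only if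
$M=\partial\Delta^{d+1}$.
\item Let $N\ge1$, $1\le l\le (d+2)/2$, $l\le d$, and
$c_p=\binom{d+1}{p}\binom{N+l}{l+1}\big/\binom{N+p-1}{p}$. Then
\[
g_{l+1}\le\binom{N+l}{l+1}-\sum_{p=1}^{l}\Bigl(c_p+(-1)^{l-p}\binom{d+2}{l+1}\Bigr)\tilde\beta_{p-1},
\]
and the coefficient of every nonzero $\tilde\beta_{p-1}$ is positive.
\item If $d=2k$, then $(-1)^k\binom{2k+1}{k+1}(\chi(M)-2)\le\binom{m-k-2}{k+1}$, with equality if and
only if $M$ is $(k+1)$-neighborly (K\"uhnel's inequality).
\end{enumerate}
\end{thmB}

\paragraph{The idea.} Divide the face ring of $M$ by $n$ generic linear forms to get a graded algebra $A$, and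
then by one more linear form $\omega$, the sum of the variables, to get $R=A/\omega A$. This $R$ is a quotient of a
polynomial ring in $N$ variables, so $\dim R_j=\binom{N+j-1}{j}-\delta_j$, where $\delta_j$ counts the relations in
degree $j$. If $M$ is a sphere, then $\dim A_j=h_j$, hence $g_j\le\dim R_j\le\binom{N+j-1}{j}$, and equality forces
$\delta_j=0$, which in turn forces $M$ to be $j$-neighborly. For a manifold, $\dim A_j$ differs from
$h_j$ by a multiple of an alternating sum of Betti numbers. The final effect is
\[
g_j\le\binom{N+j-1}{j}-\delta_j-\binom{n+1}{j}\bigl(\tilde\beta_{j-2}-\tilde\beta_{j-3}+\tilde\beta_{j-4}-\cdots\bigr),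
\]
and every second Betti number enters with the wrong sign. What saves the bound is that the homology that
does harm in degree $j$ has already created relations in lower degree: the homology group
$\tilde H_{p-1}$ contributes elements to $A_p$ that are killed by all variables. If these remain linearly independent modulo
$\omega$, multiplying them by variables gives relations of $R$ in degree $p+1$, and relations, once present,
persist in all higher degrees in at least the same proportion. A count shows that they outweigh the harm.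

Section~\ref{sec:two} carries this out by hand in the smallest case, a manifold with two components. The
delicate step in general is that the elements remain independent modulo $\omega$. For $p\le(n+1)/2$ this follows from a
Lefschetz type statement, proved in Sections~\ref{sec:degree}--\ref{sec:lefschetz}; there the characteristic is $2$,
the coefficients of the linear forms are indeterminates, and one differentiates with respect to them.

\section{The face ring and generic parameters}\label{sec:setup}

\paragraph{Links.} The link $\mathrm{lk}\,F$ of a face $F$ consists of the faces $G$ with $F\cap G=\emptyset$ and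
$F\cup G\in M$; the star $\mathrm{st}\,F$ consists of all $G$ with $F\cup G\in M$. An $\mathbb F_2$-homology
$e$-sphere is an $e$-dimensional complex in which the link of every face $G$, including $G=\emptyset$, has the
$\mathbb F_2$-homology of a sphere of dimension $e-|G|$. By the computation of local homology,
the link of every nonempty face $F$ of $M$ is an $\mathbb F_2$-homology sphere of dimension $d-|F|$. For a
maximal face $F$ the link is $\{\emptyset\}$, so $|F|=n$: the complex $M$ is pure, and its maximal faces (facets)
have $n$ elements. For $|F|=d$ the link is a pair of points, so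
\emph{every $(d-1)$-face lies in exactly two facets}. Hence there are at least two facets, $m\ge d+2$ and $N\ge0$.

\paragraph{Face rings.} For a simplicial complex $\Gamma$ on a subset of a vertex set $V$ and a field $K$, the face
ring is $K[\Gamma]=K[x_v:v\in V]/I_\Gamma$, where $I_\Gamma$ is generated by the squarefree monomials
$x_G=\prod_{v\in G}x_v$ with $G\notin\Gamma$. If $\dim\Gamma=e-1$, its Hilbert series is
$h_\Gamma(t)/(1-t)^e$ with
\begin{equation}\label{eq:hpoly}
h_\Gamma(t)=\sum_j h_j(\Gamma)t^j=\sum_{i=0}^{e}f_{i-1}(\Gamma)\,t^i(1-t)^{e-i},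
\end{equation}
which for $\Gamma=M$ agrees with the definition above; again $g_j(\Gamma)=h_j(\Gamma)-h_{j-1}(\Gamma)$ for $j\ge1$.
A linear system of parameters (l.s.o.p.) is a sequence of $e$ linear
forms modulo which $K[\Gamma]$ is finite dimensional. If $\Gamma$ is pure, then $e$ linear forms are an l.s.o.p.\
if and only if for every facet $F$ their coefficient columns indexed by $F$ are linearly independent
(Kind--Kleinschmidt): over the algebraic closure of $K$, the zero set of $I_\Gamma$ is the union of the coordinate
subspaces of the facets, and the condition says that on each of them the forms vanish together only at $0$.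

\paragraph{The generic setting.} Let $V$ be the vertex set of $M$ and $0\notin V$ an extra symbol. Put
\[
K=\mathbb F_2\bigl(a_{r,v}:1\le r\le n,\ v\in V\cup\{0\}\bigr)
\]
with independent indeterminates $a_{r,v}$. Let $P=K[x_v:v\in V]$ and
\[
\theta_r=\sum_{v\in V}a_{r,v}x_v,\quad \Theta=(\theta_1,\dots,\theta_n),\quad \omega=\sum_{v\in V}x_v,\quad
A=K[M]/\Theta K[M],\quad R=A/\omega A .
\]
Any at most $n$ of the columns $(a_{r,v})_r$ are linearly independent, so $\Theta$ is an l.s.o.p.\ for
$K[\Gamma]$ for every pure $d$-dimensional subcomplex $\Gamma$ of $M$. The column of the symbol $0$ is used only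
from Section~\ref{sec:degree} on. The numbers $g_j$ do not depend on a field; we work over $K\supset\mathbb F_2$
because no orientability is then needed, and because the differentiation argument requires it. Betti numbers over
$K$ and over $\mathbb F_2$ are the same. Let
\[
\mathrm{Soc}_j=\{u\in A_j: x_vu=0\text{ for all }v\in V\}
\]
be the degree $j$ part of the socle of $A$.

\paragraph{Facts to be quoted.}
\begin{itemize}
\item[(C1)] The face ring over $K$ of an $\mathbb F_2$-homology $(e-1)$-sphere is Gorenstein, with
$h$-polynomial of degree $e$ \cite[Ch.~II]{St}. In particular this holds for $\mathrm{lk}\,v$ with $e=n-1$, for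
every vertex $v$. Since all links of nonempty faces are homology spheres, $K[M]$ is Buchsbaum.
\item[(C2)] (Schenzel \cite{Sch}) For $0\le j\le n$,
\[
\dim A_j=h_j+\binom nj\alpha_j,\qquad \alpha_j=\sum_{i=1}^{j-1}(-1)^{j-1-i}\tilde\beta_{i-1}.
\]
\item[(C3)] (Novik--Swartz \cite[Thm.~2.2]{NS}) The socle of $A$ contains a graded subspace isomorphic to
$\bigoplus_{j=0}^{n-1}\bigl(H^j_{\mathfrak m}(K[M])(-j)\bigr)^{\binom nj}$, where $H^j_{\mathfrak m}$ is local
cohomology at the ideal $\mathfrak m$ generated by the variables. For $j<n$,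
$H^j_{\mathfrak m}(K[M])=\tilde H^{j-1}(M;K)$, concentrated in degree $0$. Hence
\[
\dim\mathrm{Soc}_j\ge\binom nj\tilde\beta_{j-1}\qquad(0\le j<n).
\]
\end{itemize}
Here $\alpha_0=\alpha_1=\tilde\beta_{-1}=0$, and $\alpha_j=\tilde\beta_{j-2}-\alpha_{j-1}$ for $j\ge1$.

\section{From $g$-numbers to relations}\label{sec:relations}

We first settle the minimal number of vertices and the value of $g_j$ in the neighborly case.

\begin{lemma}\label{lem:N0}
If $N=0$, then $M=\partial\Delta^{d+1}$.
\end{lemma}
\begin{proof}
Here $m=d+2$, so $M\subseteq\partial\Delta^{d+1}$. Let $F$ be a facet of $M$ and $F'$ another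
facet of $\partial\Delta^{d+1}$. Then $F\cap F'$ is a $(d-1)$-face of $M$, contained in exactly two
facets of $M$, and $F,F'$ are the only facets of $\partial\Delta^{d+1}$ containing it. So $F'\in M$.
\end{proof}

\begin{lemma}\label{lem:neighborly}
Let $\Gamma$ be an $(e-1)$-dimensional complex with $e+1+N$ vertices, $N\ge0$, and let $1\le j\le e$. If every
set of at most $j$ vertices is a face, then $g_j(\Gamma)=\binom{N+j-1}{j}$. In particular, if $M$ is
$j$-neighborly and $1\le j\le n$, then $g_j=\binom{N+j-1}{j}$.
\end{lemma}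
\begin{proof}
Let $\mu=e+1+N$. Modulo $t^{j+1}$ we may replace $f_{i-1}$ in \eqref{eq:hpoly} by $\binom{\mu}{i}$ and sum over all
$0\le i\le \mu$, as power series; so $h_\Gamma(t)\equiv(1-t)^e\bigl(1+\frac t{1-t}\bigr)^{\mu}=(1-t)^{e-\mu}=(1-t)^{-N-1}$.
Multiply by $1-t$: $g_j(\Gamma)$ is the coefficient of $t^j$ in $(1-t)^{-N}$. For $M$, note that $m\ge n+1>j$, so
$j$-neighborliness implies that all smaller sets are faces too.
\end{proof}

\emph{From now on, until the proof of Theorem A, assume $N\ge1$.} Consider the $(n+1)\times m$ coefficient matrix of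
$\theta_1,\dots,\theta_n,\omega$. Each of its $(n+1)$-minors, expanded along the row of ones, is a sum of $n$-minors
of $(a_{r,v})$ on distinct column sets. These have no monomials in common, so the sum is nonzero. As $m-1\ge n+1$,
the matrix has rank $n+1$ even after deletion of any one column. Consequently:
\begin{itemize}
\item $S=P/(\theta_1,\dots,\theta_n,\omega)$ is a polynomial ring in $N$ variables $y_1,\dots,y_N$, with
$\dim S_j=\binom{N+j-1}{j}>0$;
\item no $x_u$ becomes zero in $S$: otherwise a nonzero linear combination of the rows would vanish outside the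
column $u$.
\end{itemize}
Let $J\subset S$ be the image of $I_M$ and $\delta_j=\dim J_j$. Then $R=S/J$ and
$\dim R_j=\binom{N+j-1}{j}-\delta_j$.

\begin{lemma}\label{lem:delta0}
If $j\ge1$ and $\delta_j=0$, then every set of at most $j$ vertices is a face of $M$.
\end{lemma}
\begin{proof}
Suppose $\emptyset\ne G\subset V$ with $|G|\le j$ is not a face, and let $v\in G$. The monomial
$x_Gx_v^{j-|G|}\in I_M$ maps into $J_j=0$. Since $S$ is a domain, some $x_u$ is zero in $S$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:upper}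
For $1\le j\le n$,
\[
g_j\le\binom{N+j-1}{j}-\delta_j-\binom{n+1}{j}\alpha_j .
\]
\end{proposition}
\begin{proof}
Multiplication by $\omega$ from $A_{j-1}$ to $A_j$ kills $\mathrm{Soc}_{j-1}$, so
$\dim R_j\ge\dim A_j-\dim A_{j-1}+\dim\mathrm{Soc}_{j-1}$. By (C2) and (C3),
\[
\dim R_j\ge g_j+\binom nj\alpha_j+\binom n{j-1}\bigl(\tilde\beta_{j-2}-\alpha_{j-1}\bigr)
=g_j+\binom{n+1}{j}\alpha_j,
\]
because $\tilde\beta_{j-2}-\alpha_{j-1}=\alpha_j$.
\end{proof}

If $\alpha_j\ge0$, for instance for a homology sphere or for $j=2$, where $\alpha_2=\tilde\beta_0$, we are done: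
the bound follows, and equality forces $\delta_j=0$. In general
$-\alpha_j=\sum_{p=1}^{j-1}(-1)^{j-p}\tilde\beta_{p-1}$, and the harmful terms are those
with $p\equiv j\pmod2$. Call
\[
p\ \text{\emph{bad} (for $j$)}\quad\text{if}\quad 1\le p\le j-2\ \text{ and }\ p\equiv j\pmod 2 .
\]
Then
\begin{equation}\label{eq:bad}
-\alpha_j\le\sum_{p\text{ bad}}\tilde\beta_{p-1},
\end{equation}
and it suffices to show that $\delta_j\ge\binom{n+1}{j}\sum_{p\text{ bad}}\tilde\beta_{p-1}$, with
strict inequality unless the sum is zero.

\section{The first obstruction: two components}\label{sec:two}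

The smallest bad index is $p=1$, for $j=3$; it matters if $\tilde\beta_0>0$. Let $M=M_1\sqcup M_2$ with connected
components on vertex sets $V_1,V_2$, and let $d\ge5$, so that $l=2$ is allowed. Then $-\alpha_3=1-\tilde\beta_1\le1$,
and it suffices to show $\delta_3>\binom{n+1}{3}$.

\emph{Socle elements.} Let $\sigma_r=\sum_{v\in V_1}a_{r,v}x_v$ for $1\le r\le n$. No edge joins $V_1$ to $V_2$.
So $x_w\sigma_r=0$ in $K[M]$ for $w\in V_2$, while $x_w\sigma_r=x_w\theta_r$ in $K[M]$ for
$w\in V_1$. Hence every $\sigma_r$ lies in $\mathrm{Soc}_1$; these account for the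
$\binom n1\tilde\beta_0=n$ dimensions predicted by (C3).

\emph{They survive modulo $\omega$.} The $2n+1$ forms $\sigma_r,\theta_r,\omega$ are linearly independent. For
suppose $\sum c_r\sigma_r+\sum b_r\theta_r+b\,\omega=0$ with coefficients in $K$. Restricted to $V_1$ this is a relation with
coefficients $c_r+b_r$ and $b$ among the rows of $(a_{r,v})_{v\in V_1}$ and the row of ones. Each component is itself a
closed $d$-manifold, so $|V_1|\ge n+1$ and these rows are independent, by the computation of minors in
Section~\ref{sec:relations}. So $b=0$ and $c_r=-b_r$; then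
restriction to $V_2$ gives $b_r=0$. So the $\sigma_r$ span an $n$-dimensional subspace of $S_1=R_1$; in
particular $N\ge n$.

\emph{They create relations.} Each $x_w\sigma_r$ is zero in $R$, so $S_1\sigma_r\subset J_2$ and $J_3$ contains the degree
$3$ part of the ideal generated by $n$ independent linear forms:
\[
\delta_3\ge\binom{N+2}{3}-\binom{N-n+2}{3}\ge\binom{n+2}{3}.
\]
For the second inequality, when $N$ grows by one the middle expression grows by $\binom{N+2}2-\binom{N-n+2}2\ge0$, and
at $N=n$ it equals $\binom{n+2}3$.

\emph{The count.} Since $\binom{n+2}{3}=\binom{n+1}{3}+\binom{n+1}{2}$, Proposition~\ref{prop:upper} gives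
\[
g_3\le\binom{N+2}{3}-\binom{n+2}{3}+\binom{n+1}{3}(1-\tilde\beta_1)\le\binom{N+2}{3}-\binom{n+1}{2}<\binom{N+2}{3}.
\]

In the general case (C3) supplies the socle elements in $\mathrm{Soc}_p$, but no longer as explicit linear forms. Two steps must
be replaced. That socle elements survive modulo $\omega$ is Proposition~\ref{prop:survive}, whose proof occupies the next three
sections. The number of relations they generate is bounded by an elementary inequality on the growth of subspaces,
Lemma~\ref{lem:growth}.

\section{The degree map and its derivatives}\label{sec:degree}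

We want to show that $\mathrm{Soc}_p\cap\omega A_{p-1}=0$ for $p\le(n+1)/2$. The tool is a linear functional
$D:A_n\to K$ and the pairings $A_j\times A_{n-j}\to K$, $(u,y)\mapsto D(uy)$. We shall see in Section~\ref{sec:lefschetz}
that for $j<n$ the kernel of the pairing on $A_j$ is exactly $\mathrm{Soc}_j$, and that if $\omega y$ is in the kernel, then so is $y$. So
$\omega y\in\mathrm{Soc}_p$ implies $y\in\mathrm{Soc}_{p-1}$ and hence $\omega y=0$. The second property is
obtained by differentiating values of $D$, and what makes this possible is an explicit formula for $D$.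

For an $n$-set $F\subset V\cup\{0\}$ let $\det_F=\det(a_{r,v})_{v\in F}\ne0$ (no signs in characteristic $2$). For a
facet $F$ of $M$ put $T=F\cup\{0\}$ and $X_i=X_i^T=\det_{T\setminus i}$ for $i\in T$. By Cramer's rule
\begin{equation}\label{eq:kernel}
\sum_{i\in T}a_{r,i}X^T_i=0\qquad(1\le r\le n).
\end{equation}
For $f$ of degree $n$ in $P'=K[x_v:v\in V\cup\{0\}]$ let
\[
D_T(f)=\frac{f(x_i=X^T_i\ (i\in T),\ x_v=0\ (v\notin T))}{\prod_{i\in T}X^T_i},\qquad
D=\sum_{F\text{ facet of }M}D_{F\cup0}.
\]
The reason for this formula is as follows. The boundary of the simplex on $T$ has face ring $K[x_i:i\in T]/(\prod_{i\in T} x_i)$; modulo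
the $n$ forms $\sum_{i\in T} a_{r,i}x_i$ it becomes $K[z]/(z^{n+1})$ via $x_i\mapsto X_iz$. So $f\mapsto f(X)$ is, up to
a factor, the only functional in degree $n$; the factor is chosen so that $x_{T\setminus i}$ has value $1/\det_{T\setminus i}$.
And modulo $2$, $M$ is the sum of the boundaries of the simplices $F\cup0$: the faces containing $0$
cancel in pairs.

\begin{lemma}\label{lem:D}
$D$ vanishes on $(I_M)_n$ and on $\theta_rP_{n-1}$, so it induces a linear map $D:A_n\to K$. For every facet $F$,
$D(x_F)=1/\det_F\ne0$.
\end{lemma}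
\begin{proof}
$D_T$ kills every monomial whose support is not contained in $T$. This gives the vanishing on $(I_M)_n$. It also
shows that only $T=F\cup0$ contributes to $D(x_F)$, and the contribution is $1/X^T_0=1/\det_F$.

Let $\theta_r'=\theta_r+a_{r,0}x_0$. By \eqref{eq:kernel}, $D$ kills $\theta'_rP'_{n-1}$. We claim that $D$ kills
every monomial $x_J$ of degree $n$ whose support $H$ contains $0$.
\begin{itemize}
\item If $H\setminus0\notin M$, then $H\not\subset T$ for all $T$, and $D(x_J)=0$.
\item If $H\setminus0\in M$ and $|H|=n$, then $x_J=x_0x_G$ with a $(d-1)$-face $G$. Exactly two facets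
contain $G$. If $F=G\cup w$ is one of them, then $D_{F\cup0}(x_0x_G)=1/X_w^{F\cup 0}=1/\det_{G\cup0}$, which does not
depend on $w$. The sum of the two contributions is $0$.
\item If $H\setminus0\in M$ and $|H|<n$, some $v\in H$ has exponent at least $2$ in $x_J$. As the columns indexed by $H$
are independent, some linear combination of the $\theta'_r$ has coefficient $1$ at $x_v$ and $0$ at the other
elements of $H$. Modulo this combination one factor $x_v$ of $x_J$ can be replaced by a linear combination of the $x_u$ with
$u\notin H$, so $D(x_J)$ is a combination of values $D(x_{J'})$ with supports $H\cup u$. Iterate; the supports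
grow, so the process ends in one of the previous cases.
\end{itemize}
Hence $D(\theta_rf)=D(\theta'_rf)-a_{r,0}D(x_0f)=0$ for $f\in P_{n-1}$.
\end{proof}

Closedness of $M$ was used in the second case: if $G$ were in only one facet, $D(x_0x_G)$ would not vanish.

For $I=(i_1,\dots,i_n)\in V^n$ let $x_I=\prod_rx_{i_r}$ and
$\partial_I=\prod_{r=1}^n\partial_{r,i_r}$, where $\partial_{r,i}=\partial/\partial a_{r,i}$, acting on $K$. Derivations in
characteristic $2$ are linear over squares: $\partial(b^2c)=b^2\partial c$.

\begin{proposition}\label{prop:diff}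
For $I\in V^n$ and a monomial $x_J\in P_n$,
\[
\partial_ID(x_J)=
\begin{cases}
D\bigl(\sqrt{x_Ix_J}\,\bigr)^2&\text{if $x_Ix_J$ is a square,}\\
0&\text{otherwise.}
\end{cases}
\]
\end{proposition}

This identity is due to Karu and Xiao \cite{KX}, as conjectured by Papadakis and Petrotou. The simplest instance, with $d=0$ and
thus outside our standing assumption, is a pair of points $v,w$ with $n=1$. There $D(x_v)=1/a_v$ and $D(x_w)=1/a_w$, which is compatible with
$D(a_vx_v+a_wx_w)=1+1=0$; and indeed $\partial_v(1/a_v)=1/a_v^2=D(x_v)^2$, while $\partial_w(1/a_v)=0$. In general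
each $D_T(x_J)$ is a Laurent monomial in minors, and after splitting off a square the statement becomes an identity about a product
of distinct maximal minors:

\begin{lemma}\label{lem:det}
Let $(a_{r,i})$, $1\le r\le n$, $0\le i\le n$, be indeterminates over $\mathbb F_2$, let $X_i$ be the maximal minor
omitting column $i$, and $X_E=\prod_{s\in E}X_s$ for $E\subset\{0,\dots,n\}$. Let $|E|$ be odd, and let
$\varepsilon_i=1$ if $i\notin E$ and $\varepsilon_i=0$ if $i\in E$. For $I\in\{0,\dots,n\}^n$ let $m_i$ be the
multiplicity of $i$ in $I$. If $m_i\equiv\varepsilon_i\pmod2$ for all $i$, then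
$\partial_IX_E=\prod_iX_i^{m_i-\varepsilon_i}$. Otherwise $\partial_IX_E=0$.
\end{lemma}

For example, let $n=2$, $E=\{0,1,2\}$ and $I=(0,0)$. Then the coefficient of $a_{1,0}a_{2,0}$ in
$X_1X_2=(a_{1,0}a_{2,2}+a_{1,2}a_{2,0})(a_{1,0}a_{2,1}+a_{1,1}a_{2,0})$ is $X_0$, so
$\partial_{1,0}\partial_{2,0}(X_0X_1X_2)=X_0^2$, as claimed. The lemma is proved in Section~\ref{sec:det}.

\begin{proof}[Proof of Proposition~\ref{prop:diff} from Lemma~\ref{lem:det}]
Squaring is additive in characteristic $2$, so it suffices to prove the identity for each $D_T$. The support of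
$\sqrt{x_Ix_J}$, if defined, contains all vertices occurring in $I$ or $J$. So if $\operatorname{supp}J\not\subset T$,
both sides vanish. If some $i_r\notin T$, both sides vanish because $a_{r,i_r}$ does not occur in $D_T(x_J)$.

Otherwise let $c_i$ be the exponent of $x_i$ in $x_J$ for $i\in T$ (so $c_0=0$); then $\sum c_i=n$ and
$D_T(x_J)=\prod_{i\in T}X_i^{c_i-1}$. Let
$E=\{i\in T:c_i\text{ even}\}$. Its size is odd, since $|E|\equiv\sum_{i\in T}(c_i-1)=n-(n+1)=-1$. With
$\varepsilon_i$ as in Lemma~\ref{lem:det}, $c_i\equiv\varepsilon_i$, and the numbers $c_i-2+\varepsilon_i$ are even. Hence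
\[
D_T(x_J)=Z^2X_E,\qquad Z=\prod_{i\in T}X_i^{(c_i-2+\varepsilon_i)/2},\qquad
\partial_ID_T(x_J)=Z^2\,\partial_IX_E .
\]
By the lemma this is $0$ unless $m_i\equiv\varepsilon_i\equiv c_i$ for all $i\in T$, that is, unless $x_Ix_J$ is a square. In
that case it is $\prod X_i^{(c_i-2+\varepsilon_i)+(m_i-\varepsilon_i)}=\prod X_i^{c_i+m_i-2}=D_T(\sqrt{x_Ix_J})^2$.
\end{proof}

\section{A determinant identity in characteristic $2$}\label{sec:det}

We prove Lemma~\ref{lem:det}. The plan is to show that $\partial_IX_E$ has so much symmetry that it is a constant times a Laurent monomial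
in the $X_i$, and then to find the constant by evaluating at a matrix built from a tree. Symmetry under row
operations is not obvious, because row operations mix the derivatives. Step 1 removes this problem, and it is where $|E|$ odd
is first used.

\medskip\noindent\textbf{Step 1: $\partial_{r,i}\partial_{r,j}X_E=0$ for all $r,i,j$.}
Fix $r$. Let $a_r$ be the $r$-th row, $\mathbf b$ the matrix without row $r$, and $Y_{ij}$ its minor omitting columns
$i$ and $j$, with $Y_{ij}=Y_{ji}$ and $Y_{ii}=0$. Then $X_i=\sum_ja_{r,j}Y_{ij}$, so $\partial_{r,j}X_i=Y_{ij}$.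

The vector $X=(X_i)$ spans the kernel of the full matrix. Choose $q$ with $\mathbf bq=0$ and $a_r\cdot q=1$; then $X,q$
span $\ker\mathbf b$. The vector $Y_{i\cdot}=(Y_{ij})_j$ lies in $\ker\mathbf b$ (expansion of a determinant with a
repeated row), so $Y_{i\cdot}=\lambda X+\mu q$. Pairing with $a_r$ gives $\mu=X_i$, and the $i$-th coordinate gives
$0=\lambda X_i+X_iq_i$, so $\lambda=q_i$. Thus
\[
Y_{ij}=q_iX_j+X_iq_j=X_iX_j(z_i+z_j),\qquad z_i=q_i/X_i .
\]
Each $X_s$ is linear in row $r$, hence
\[
\partial_{r,i}\partial_{r,j}X_E=\sum_{s\ne s'}Y_{si}Y_{s'j}X_{E\setminus\{s,s'\}}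
=X_iX_jX_E\sum_{s\ne s'}(z_s+z_i)(z_{s'}+z_j),
\]
summed over ordered pairs in $E$. The two orders of a pair $\{s,s'\}$ contribute together $(z_s+z_{s'})(z_i+z_j)$, since
$z_sz_{s'}$ and $z_iz_j$ cancel. Summing over pairs, every $z_s$ occurs $|E|-1$ times, so the sum is
$(z_i+z_j)(|E|-1)\sum_{s\in E}z_s=0$.

\medskip\noindent\textbf{Step 2: $G:=\partial_IX_E$ is invariant under left multiplication by $SL_n(\Omega)$, where
$\Omega=\overline{\mathbb F}_2$.} We regard $X_E$ and $G$ as polynomials over $\Omega$.
It suffices to consider the generators $\tau$: add $c$ times row $p$ to row $q$, where $p\ne q$ and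
$c\in\Omega$. Minors are unchanged, so $X_E\circ\tau=X_E$. By the chain rule,
$\partial_{p,i}(f\circ\tau)=((\partial_{p,i}+c\,\partial_{q,i})f)\circ\tau$, and derivatives in other rows commute with
$\circ\,\tau$. Therefore
\[
\partial_IX_E=\partial_I(X_E\circ\tau)=\Bigl(\partial_IX_E+c\,\partial_{q,i_p}\partial_{q,i_q}
\prod_{r\ne p,q}\partial_{r,i_r}X_E\Bigr)\circ\tau=(\partial_IX_E)\circ\tau,
\]
because the second term in the bracket contains two derivatives in row $q$ and vanishes by Step 1.

\medskip\noindent\textbf{Step 3: $G$ is a constant times a Laurent monomial.} Put $k_i=m_i-\varepsilon_i\ge-1$ and $H=\prod_iX_i^{k_i}$.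
Then $\sum k_i=n-(n+1-|E|)=|E|-1$. Scale column $j$ by $\lambda_j$ for all $j$. Then $X_E$ is multiplied by
$\prod_j\lambda_j^{|E|-1+\varepsilon_j}$, since column $j$ occurs in all $X_s$ with $s\in E$, $s\ne j$. So $G$ is
multiplied by $\prod_j\lambda_j^{|E|-1+\varepsilon_j-m_j}$, and $H$ by $\prod_j\lambda_j^{|E|-1-k_j}$, the same factor. Both
$G$ and $H$ are $SL_n(\Omega)$-invariant.

On the set of matrices over $\Omega$ with all $X_i\ne0$, the group generated by $SL_n(\Omega)$ and the column scalings acts
transitively. Indeed, scaling column $i$ by $cX_i$ for all $i$ changes every minor to $c^n\prod_jX_j$, which is $1$ for suitable $c$. If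
all minors are $1$, then $(1,\dots,1)$ spans the kernel, so column $0$ is the sum of the others, and the matrix is
$g\cdot(\mathbf 1\,|\,I_n)$ with $g\in SL_n(\Omega)$. Hence $G/H$ is constant on this dense open set: $G=\kappa H$, with
$\kappa=G(\mathbf a^*)$ for any matrix $\mathbf a^*$ all of whose maximal minors are $1$.

\medskip\noindent\textbf{Step 4: evaluation at a tree.} Since $\sum m_i=n$, there is a rooted tree on $\{0,\dots,n\}$ in
which vertex $i$ has exactly $m_i$ children. To see this by induction on the number of vertices, note that for $n\ge1$ some $m_i=0$ and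
some $m_j\ge1$; remove $i$, lower $m_j$ by
one, take a tree for the remaining data and attach $i$ as a child of $j$. Label the edges $1,\dots,n$ so that edge $r$ joins the parent
$i_r$ to a child $v_r$. Let $\mathbf a(t)$ have rows $(1+t_r)e_{i_r}+e_{v_r}$, where the $e_i$ are unit row vectors, and let
$\mathbf a^*=\mathbf a(0)$.

A nonzero term in the expansion of $X_s(\mathbf a(t))$ is a bijection from the edges to the vertices other than $s$ that sends each
edge to one of its endpoints. There is exactly one: a leaf other than $s$ must be matched with its only edge; remove both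
and repeat. In this bijection each vertex $v\ne s$ is matched with the first edge on its path to $s$. Edge $r$ is matched with its
parent end $i_r$ if and only if $s\in C_r$, the set of descendants of $v_r$ including $v_r$. Hence
\[
X_s(\mathbf a(t))=\prod_{r:\,s\in C_r}(1+t_r),\qquad X_E(\mathbf a(t))=\prod_r(1+t_r)^{|E\cap C_r|}.
\]
So all minors of $\mathbf a^*$ are $1$. As $t_r$ perturbs exactly the entry $(r,i_r)$, the coefficient of $t_1\cdots t_n$ in
$X_E(\mathbf a(t))$ is $\partial_IX_E(\mathbf a^*)=\kappa$. Thus $\kappa=\prod_r|E\cap C_r|\bmod2$.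

Let $C(i)$ be the set of descendants of $i$ including $i$. Then
\[
|E\cap C(i)|=(1-\varepsilon_i)+\sum_{c\text{ child of }i}|E\cap C(c)| .
\]
If all $|E\cap C_r|$ are odd, then $|E\cap C(i)|$ is odd for every $i$ (for the root it is $|E|$, and every other $i$ is some $v_r$), and the
equation gives
$1\equiv1-\varepsilon_i+m_i$, i.e.\ $m_i\equiv\varepsilon_i$. Conversely, if $m_i\equiv\varepsilon_i$ for all $i$, induction from
the leaves shows that all $|E\cap C(i)|$ are odd. So $\kappa=1$ if $m_i\equiv\varepsilon_i$ for all $i$, and $\kappa=0$ otherwise.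
This proves Lemma~\ref{lem:det}. \qed

\section{Socle elements survive modulo $\omega$}\label{sec:lefschetz}

Let
\[
\mathcal N_j=\{u\in A_j: D(uy)=0\text{ for all }y\in A_{n-j}\}
\]
be the kernel of the pairing defined by $D$. For a sphere, $A$ is Gorenstein and the pairing is perfect. For a manifold it may have a
kernel, and the kernel is exactly the socle:

\begin{lemma}\label{lem:kernel}
$\mathcal N_j=\mathrm{Soc}_j$ for $0\le j<n$.
\end{lemma}
\begin{proof}
If $u\in\mathrm{Soc}_j$, then $uy=0$ for all $y$ of positive degree $n-j$, so $u\in\mathcal N_j$.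

Conversely, let $u\in A_j$ with $x_vu\ne0$ for some $v$. Let $Q=K[\mathrm{st}\,v]/(\Theta)$, a quotient of $A$. The ring
$K[\mathrm{st}\,v]=K[\mathrm{lk}\,v][x_v]$ is a polynomial ring over a Gorenstein ring by (C1), hence Gorenstein, and $\Theta$ is
an l.s.o.p.\ for it. So $Q$ is Artinian Gorenstein. Its Hilbert series is the $h$-polynomial of $\mathrm{st}\,v$, which equals
that of $\mathrm{lk}\,v$ and has degree $n-1$. Therefore the socle of $Q$ is the line $Q_{n-1}$, and multiplication
$Q_j\times Q_{n-1-j}\to Q_{n-1}$ is a perfect pairing.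

Multiplication by $x_v$ induces a map $\varphi:Q\to A$, $\bar y\mapsto x_vy$. It is well defined: if $G\notin\mathrm{st}\,v$, then
$G\cup v\notin M$, so $x_vx_G\in I_M$. For a facet $F\ni v$ we have $D(\varphi(x_{F\setminus v}))=D(x_F)\ne0$, so $D\circ\varphi$ is
injective on the line $Q_{n-1}$. Let $\bar u$ be the image of $u$ in $Q$. As $\varphi(\bar u)=x_vu\ne0$, we have $\bar u\ne0$.
Hence some $y$ of degree $n-1-j$ has $\bar u\bar y\ne0$ in $Q_{n-1}$, and $D(u\cdot x_vy)=D(\varphi(\bar u\bar y))\ne0$. So
$u\notin\mathcal N_j$.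
\end{proof}

Now the differential identity enters. The derivatives of the functions $D(\omega u\cdot ux_J)$ of the indeterminates recover all
values $D(uy)$.

\begin{lemma}\label{lem:lefschetz}
If $2j+1\le n$, $u\in A_j$ and $\omega u\in\mathcal N_{j+1}$, then $u\in\mathcal N_j$.
\end{lemma}
\begin{proof}
Lift $u$ to $\sum_Eu_Ex_E\in P_j$, with $x_E$ running over the monomials of degree $j$ and $u_E\in K$. Let $x_J$ be a monomial of
degree $n-2j-1$ (here $2j+1\le n$ is used), $x_L$ a monomial of degree $j$, $w\in V$, and let $I\in V^n$ be a sequence with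
$x_I=x_wx_Jx_L^2$. Since $u^2=\sum_Eu_E^2x_E^2$ in characteristic $2$ and $ux_J\in A_{n-j-1}$,
\[
0=D(\omega u\cdot ux_J)=\sum_{v\in V}\sum_Eu_E^2\,D(x_vx_E^2x_J).
\]
Apply $\partial_I$, which is linear over squares. The monomial $x_I\cdot x_vx_E^2x_J=x_wx_v(x_Jx_Lx_E)^2$ is a square if and only
if $v=w$. By Proposition~\ref{prop:diff},
\[
0=\sum_Eu_E^2\,D(x_wx_Jx_Lx_E)^2=\Bigl(\sum_Eu_E\,D(x_wx_Jx_Lx_E)\Bigr)^2=D(u\,x_wx_Jx_L)^2 .
\]
Every monomial of degree $n-j$ has the form $x_wx_Jx_L$, so $u\in\mathcal N_j$.
\end{proof}

\begin{proposition}\label{prop:survive}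
If $1\le p\le(n+1)/2$, then $p<n$ and $\mathrm{Soc}_p\cap\omega A_{p-1}=0$. Hence $\mathrm{Soc}_p$ injects into $R_p$.
\end{proposition}
\begin{proof}
As $n\ge2$, $p<n$. Let $\omega y\in\mathrm{Soc}_p=\mathcal N_p$ with $y\in A_{p-1}$. Since $2(p-1)+1\le n$,
Lemmas~\ref{lem:lefschetz} and \ref{lem:kernel} give $y\in\mathcal N_{p-1}=\mathrm{Soc}_{p-1}$. So $\omega y=0$, because
$\omega=\sum x_v$.
\end{proof}

\section{Socle elements force many relations}\label{sec:growth}

We now count. Recall that $N\ge1$, that $S$ is a polynomial ring in $N$ variables, and that $R=S/J$.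

\begin{lemma}\label{lem:growth}
If $U\subset S_j$ is a subspace, then $\dim(S_1U)/\dim S_{j+1}\ge\dim U/\dim S_j$.
\end{lemma}
\begin{proof}
Fix a monomial order on $S$ and let $\mathcal U$ be the set of leading monomials of nonzero elements of $U$; then
$|\mathcal U|=\dim U$. If $f\in U$ has leading monomial $\mu$, then $y_if\in S_1U$ has leading monomial $y_i\mu$. So
$\mathcal W=\{y_i\mu:\mu\in\mathcal U,\ 1\le i\le N\}$ consists of leading monomials of elements of $S_1U$, and
$|\mathcal W|\le\dim S_1U$. Give the pair $(\mu,y_i)$ as weight the exponent of $y_i$ in $y_i\mu$. The pairs with a given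
$\mu\in\mathcal U$ have total weight $j+N$; the pairs with a given product $\nu\in\mathcal W$ have total weight at most
$\deg\nu=j+1$. So $(j+N)\dim U\le(j+1)|\mathcal W|\le(j+1)\dim S_1U$, and $\dim S_{j+1}/\dim S_j=(N+j)/(j+1)$.
\end{proof}

For $p,j\ge1$ put
\[
c_{p,j}=\binom np\binom{N+j-1}{j}\Big/\binom{N+p-1}{p}.
\]

\begin{proposition}\label{prop:count}
\begin{enumerate}
\item If $1\le p\le(n+1)/2$, then $\binom np\tilde\beta_{p-1}\le\binom{N+p-1}{p}$. In particular, $\tilde\beta_{p-1}>0$ implies
$N\ge n+1-p$.
\item For $j\ge1$, $\delta_j\ge\sum_pc_{p,j}\,\tilde\beta_{p-1}$, the sum over $1\le p\le\min(j-1,\frac{n+1}{2})$.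
\item If $1\le p\le\min(j-2,\frac{n+1}2)$, $j\le n$ and $\tilde\beta_{p-1}>0$, then $c_{p,j}>\binom{n+1}{j}$. More precisely,
\begin{equation}\label{eq:rho}
\frac{c_{p,j}}{\binom{n+1}{j}}=\frac{N+p}{n+1}\prod_{s=p+2}^{j}\frac{N+s-1}{n+2-s},
\end{equation}
where the first factor is at least $1$ and the others, at least one in number, are greater than $1$.
\end{enumerate}
\end{proposition}
\begin{proof}
(1) By Proposition~\ref{prop:survive} and (C3),
$\binom np\tilde\beta_{p-1}\le\dim\mathrm{Soc}_p\le\dim R_p\le\dim S_p=\binom{N+p-1}{p}$. If $\tilde\beta_{p-1}>0$, then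
$\binom np\le\binom{N+p-1}{p}$. As $\binom xp$ is strictly increasing for integers $x\ge p-1$, this gives $n\le N+p-1$.

(2) Always $S_1J_q\subset J_{q+1}$, so $\delta_q/\dim S_q$ is nondecreasing in $q$ by Lemma~\ref{lem:growth}. For
$1\le p\le(n+1)/2$ it increases by a definite amount from $p$ to $p+1$. To see this, let $J_p^+\subset S_p$ be the preimage of the image of
$\mathrm{Soc}_p$ in $R_p$. By Proposition~\ref{prop:survive}, $\dim J^+_p=\delta_p+\dim\mathrm{Soc}_p$. Every $x_v$ kills the image of
$\mathrm{Soc}_p$ in $R$, so $S_1J_p^+\subset J_{p+1}$. Lemma~\ref{lem:growth} applied to $J_p^+$, together with (C3), gives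
\[
\frac{\delta_{p+1}}{\dim S_{p+1}}\ge\frac{\delta_p}{\dim S_p}+\frac{\binom np\tilde\beta_{p-1}}{\dim S_p}.
\]
Sum these increments from degree $1$ up to degree $j$ and multiply by $\dim S_j$.

(3) We have
\[
\frac{\binom{N+j-1}{j}}{\binom{N+p-1}{p}}=\prod_{s=p+1}^{j}\frac{N+s-1}{s},\quad
\frac{\binom{n+1}{j}}{\binom{n+1}{p}}=\prod_{s=p+1}^{j}\frac{n+2-s}{s},\quad
\frac{\binom np}{\binom{n+1}p}=\frac{n+1-p}{n+1}.
\]
Combining these and canceling $n+1-p$ against the denominator of the factor $s=p+1$ gives \eqref{eq:rho}. By (1), $N+p\ge n+1$. For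
$p+2\le s\le j$ we get $N+s-1\ge n+s-p\ge n+2>n+2-s>0$, where the last inequality uses $j\le n$. There is at least one such $s$ because
$p\le j-2$.
\end{proof}

For connected $M$ the first new case is $j=4$, $p=2$, say with $d=7$, $n=8$ and $\tilde\beta_1>0$. Part (1) gives
$28\le\binom{N+1}{2}$, so $N\ge7$; part (2) gives $\delta_4\ge28\cdot\frac{(N+2)(N+3)}{12}\tilde\beta_1\ge210\,\tilde\beta_1$, more
than the $\binom94\tilde\beta_1=126\,\tilde\beta_1$ that is needed.

\section{Proof of Theorem A}\label{sec:proofA}

Let $j=l+1$, so $2\le j\le(d+1)/2$. If $M$ is $j$-neighborly, equality holds by Lemma~\ref{lem:neighborly}. If $N=0$, then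
$M=\partial\Delta^{d+1}$ by Lemma~\ref{lem:N0}, which is $(d+1)$-neighborly, so equality holds and $M$ is $j$-neighborly.

Let $N\ge1$. Every bad $p$ satisfies $p\le j-2<(n+1)/2$, so Proposition~\ref{prop:count} applies to it; this is where
$l\le(d-1)/2$ is used. By \eqref{eq:bad} and parts (3) and (2) of Proposition~\ref{prop:count},
\begin{equation}\label{eq:chain}
-\binom{n+1}j\alpha_j\ \le\ \sum_{p\text{ bad}}\binom{n+1}j\tilde\beta_{p-1}\ \le\
\sum_{p\text{ bad}}c_{p,j}\,\tilde\beta_{p-1}\ \le\ \delta_j,
\end{equation}
where the middle inequality is strict unless $\tilde\beta_{p-1}=0$ for all bad $p$. By Proposition~\ref{prop:upper},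
\[
g_j\le\binom{N+j-1}{j}-\Bigl(\delta_j+\binom{n+1}{j}\alpha_j\Bigr)\le\binom{N+j-1}{j}=\binom{m+l-d-2}{l+1}.
\]
If equality holds, then $\delta_j=-\binom{n+1}{j}\alpha_j$, so all inequalities in \eqref{eq:chain} are equalities. From the middle
one, $\tilde\beta_{p-1}=0$ for all bad $p$; then the last one gives $\delta_j=0$. By Lemma~\ref{lem:delta0}, $M$ is
$(l+1)$-neighborly. \qed

\section{Beyond the middle: proof of Theorem B}\label{sec:proofB}

For larger $l$ there may be bad indices $p>(n+1)/2$, for which Proposition~\ref{prop:survive} gives nothing. Poincar\'e duality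
trades them for small ones. We also need the Dehn--Sommerville relations, in Klee's form.

\begin{lemma}\label{lem:DS}
Let $\Gamma$ be an $(e-1)$-dimensional complex such that the link of every nonempty face $G$ has reduced Euler characteristic
$(-1)^{e-1-|G|}$. Then for $0\le q\le e$,
\[
h_{e-q}-h_q=(-1)^q\binom eq\bigl(\chi(\Gamma)-\chi(S^{e-1})\bigr).
\]
\end{lemma}
\begin{proof}
Let $\tilde\chi=\chi-1$ and let $F,G$ run over the faces of $\Gamma$, including $\emptyset$. In $h(t)=\sum_Ft^{|F|}(1-t)^{e-|F|}$ write
$t^{|F|}=\sum_{G\subseteq F}(t-1)^{|F\setminus G|}$. Then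
\[
h(t)=\sum_G(1-t)^{e-|G|}\sum_{F\supseteq G}(-1)^{|F\setminus G|}=\sum_G(1-t)^{e-|G|}\bigl(-\tilde\chi(\mathrm{lk}\,G)\bigr).
\]
For $G\ne\emptyset$ the term is $(t-1)^{e-|G|}$. On the other hand $t^eh(1/t)=\sum_G(t-1)^{e-|G|}$. So only $G=\emptyset$ contributes to the
difference:
\[
h(t)-t^eh(1/t)=(1-t)^e\bigl(-\tilde\chi(\Gamma)-(-1)^e\bigr)=-(1-t)^e\bigl(\chi(\Gamma)-\chi(S^{e-1})\bigr).
\]
Compare coefficients of $t^q$.
\end{proof}

\begin{proof}[Proof of Theorem B, part (1)]
Let $2\le j=l+1\le n$. As in Section~\ref{sec:proofA}, neighborliness implies equality, and if $N=0$, then $M=\partial\Delta^{d+1}$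
is $(d+1)$-neighborly and equality holds. Let
$N\ge1$. Consider a bad $p$ and write $i=p-1$, so $i\le j-3\le d-2$ and $i\equiv j-1\pmod2$. If $i\le d/2$, then
$p\le d/2+1=(n+1)/2$ and Proposition~\ref{prop:count} applies. If $i>d/2$, let $i'=d-i$. Then $2\le i'<i$, and mod-$2$ Poincar\'e duality
gives $\tilde\beta_i=\tilde\beta_{i'}$ (neither index is $0$, so reduced and unreduced homology agree).
\begin{itemize}
\item \emph{$d$ odd.} Then $i'\not\equiv i\pmod2$ and $i'<i\le j-3$, so $\tilde\beta_{i'}$ occurs in $-\alpha_j$ with coefficient $-1$ and cancels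
$\tilde\beta_i$. Thus $-\alpha_j\le\sum\tilde\beta_{p-1}$ over the bad $p$ with $p-1<d/2$.
\item \emph{$d$ even.} Then $i'\equiv i\pmod2$ and $i'<i\le j-3$, so $i'$ also comes from a bad index. Thus
$-\alpha_j\le\sum w_p\tilde\beta_{p-1}$ over the bad $p$ with $p-1\le d/2$, where $w_p\in\{1,2\}$, and $w_p=2$ only if $p-1<d/2$ and
$d-(p-1)\le j-3$.
\end{itemize}
For $d$ odd put all $w_p=1$. We claim that $c_{p,j}>w_p\binom{n+1}{j}$ for the remaining bad $p$ with $\tilde\beta_{p-1}>0$. For $w_p=1$
this is Proposition~\ref{prop:count}(3). Let $w_p=2$. Then $j\ge d+4-p=n+3-p$ and $p\le d/2\le n/2$. The factor $s=j$ in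
\eqref{eq:rho} has numerator
\[
N+j-1\ge(n+1-p)+j-1=n+j-p\ge2n+3-2p\ge2p+3
\]
and denominator $0<n+2-j\le p-1$, so it exceeds $2$; the other factors are at least $1$. Hence
$c_{p,j}>2\binom{n+1}{j}$.

So \eqref{eq:chain} holds with the sums over the remaining bad $p$ and with $\tilde\beta_{p-1}$ replaced by $w_p\tilde\beta_{p-1}$ in the
second term, and again the middle inequality is strict unless all remaining bad $\tilde\beta_{p-1}$ vanish. The rest of the proof of
Theorem A applies with the bad $p$ replaced by the remaining ones.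

Now let $l>d/2$ and suppose equality holds, so that $M$ is $(l+1)$-neighborly. Let $L$ be the link of a vertex. As $m\ge d+2>l+1$, all
sets of at most $l+1$ vertices are faces of $M$. So $L$ is an
$\mathbb F_2$-homology $(d-1)$-sphere on the other $m-1=d+1+N$ vertices, and every set of at most $l$ of them is a face of $L$. By
Lemma~\ref{lem:neighborly} with $e=d$, $g_q(L)=\binom{N+q-1}{q}$ for $1\le q\le l$. By Lemma~\ref{lem:DS}, $h_q(L)=h_{d-q}(L)$, so
$g_l(L)=-g_{d+1-l}(L)$, where $1\le d+1-l\le l$ because $d/2<l\le d$. Both numbers are nonnegative, so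
$\binom{N+l-1}{l}=0$. Hence $N=0$ and $M=\partial\Delta^{d+1}$. Conversely, $\partial\Delta^{d+1}$ is $(d+1)$-neighborly and attains equality.
\end{proof}

\begin{proof}[Proof of Theorem B, part (2)]
Put $j=l+1\le n$; then $c_p=c_{p,j}$. Since $l\le(d+2)/2=(n+1)/2$, Proposition~\ref{prop:count}(2) gives
$\delta_{l+1}\ge\sum_{p=1}^lc_p\tilde\beta_{p-1}$. Insert this and $\alpha_{l+1}=\sum_{p=1}^l(-1)^{l-p}\tilde\beta_{p-1}$ into
Proposition~\ref{prop:upper}. The coefficients with $l-p$ even are positive. If $l-p$ is odd, then $p\le l-1=j-2$, and the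
coefficient is positive by Proposition~\ref{prop:count}(3) when $\tilde\beta_{p-1}>0$.
\end{proof}

\begin{proof}[Proof of Theorem B, part (3)]
Let $d=2k$, $k\ge1$. Lemma~\ref{lem:DS} with $\Gamma=M$, $e=n=2k+1$ and $q=k$ gives
$g_{k+1}=h_{k+1}-h_k=(-1)^k\binom{2k+1}{k}(\chi(M)-2)$. Now apply part (1) with $l=k$ and note that $\binom{2k+1}{k}=\binom{2k+1}{k+1}$ and
$\binom{N+k}{k+1}=\binom{m-k-2}{k+1}$.
\end{proof}

\begin{remark}
The proofs use only that $M$ is a closed $\mathbb F_2$-homology manifold: links of nonempty faces are $\mathbb F_2$-homology spheres, and,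
for Theorem B(1) and hence (3), Poincar\'e duality holds modulo $2$. No orientability, connectedness or PL assumption is needed.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BD} B. Bagchi and B. Datta, \emph{On stellated spheres, shellable balls, lower bounds and a combinatorial criterion for
tightness}, arXiv:1102.0856 (2011).

\bibitem{KX} Karu and Xiao, Algebr. Comb. \textbf{6} (2023).

\bibitem{NS} Novik and Swartz, \emph{Socles of Buchsbaum modules, complexes and posets}, Adv. Math. \textbf{222} (2009).

\bibitem{Sch} Schenzel, Math. Z. \textbf{178} (1981).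

\bibitem{St} Stanley, \emph{Combinatorics and Commutative Algebra}.

\end{thebibliography}

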